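\title{A hair of the exponential map with no real-analytic subarc}

\begin{abstract}
The hairs of the exponential map $f(z)=e^z$ are the maximal curves of points that escape to infinity under iteration. They admit $C^\infty$ parametrizations, and it has been conjectured that they are real-analytic curves. We disprove this: the hair with address $(1,1,1,\dots)$ has no subarc contained in the image of a non-constant real-analytic map. More generally, a hair with the asymptotics of what we call a ray arc has an analytic subarc only if some iterate of $f$ maps it into the real axis. The proof transports the Schwarz reflection across an analytic subarc to large scales by the dynamics. The reflections at consecutive levels are related by a functional equation, and this equation forces a rate of decay that Hadamard's three circles theorem forbids.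
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f(z)=e^z$ on $\mathbb{C}$, let $f^n$ be the $n$-th iterate of $f$, and let $E(t)=e^t$ be the restriction of $f$ to $\mathbb{R}$. A point $z$ is \emph{escaping} if $|f^n(z)|\to\infty$, and \emph{fast-escaping} if there is an integer $k\ge0$ such that $|f^{n+k}(z)|>f^n(0)$ for all $n\ge0$. Since $|e^z|\le e^{|z|}$, every orbit satisfies $|f^n(z)|\le E^n(|z|)\le f^{n+j}(0)$ as soon as $f^j(0)\ge|z|$. So, up to a shift of the index, the tower $0,1,e,e^e,\dots$ is the largest possible rate of growth, and the fast-escaping points are those that attain it.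

A \emph{hair}, or dynamic ray, of $f$ is a maximal injective continuous curve $\gamma:(0,\infty)\to\mathbb{C}$ of escaping points with $|\gamma(t)|\to\infty$ as $t\to\infty$. Maximal means that $\gamma$ is not, after a change of parameter, the restriction of another such curve to a proper open subinterval. We also call the image $\Gamma$ of $\gamma$ a hair. A \emph{parametrization} of $\Gamma$ is a map $\gamma\circ h$, where $h$ is a homeomorphism from an open interval onto $(0,\infty)$, and a \emph{nondegenerate subarc} is a set $\gamma(J)$, where $J$ is an interval with more than one point. The hairs are the curves that make up the fast-escaping set; in \cite{Dobbs} they are described, loosely, as its connected components. We use only the definition just given. A hair is a \emph{real-analytic curve} if it has a parametrization $(0,\infty)\to\mathbb{C}$ that is real-analytic with nowhere vanishing derivative. The following conjecture is taken from Dobbs \cite{Dobbs}.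

\begin{quote}
\textbf{Conjecture.} \emph{The hairs of $f(z)=e^z$ are real-analytic curves.}
\end{quote}

The simplest cases support it. The real axis is a hair: it is parametrized by $t\mapsto\log t$, its points escape because $E(x)\ge x+1$, and it cannot be prolonged because both of its ends are unbounded. The lines $\mathbb{R}+2\pi ik$, which $f$ maps onto $(0,\infty)$, are hairs for the same reasons. Every hair that some iterate of $f$ maps into $\mathbb{R}$ is real-analytic, since it is traced by inverse branches of that iterate (Theorem~\ref{thm:C}). The hair studied below is a limit of analytic curves $w_k$ with $f^k\circ w_k$ real, and the distance from $w_k$ to $w_{k+1}$ is at most $14/E^k(4)$. Finally, it is known, by a result of Viana, that the hairs admit $C^\infty$ parametrizations. Nevertheless the conjecture is false.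

To state the results we describe how the forward images of a curve of escaping points approach horizontal lines.

\begin{definition}\label{def:ray}
Let $I\subset\mathbb{R}$ be an open interval and let $\alpha:I\to\mathbb{C}$ be continuous and injective. We call $\alpha$ a \emph{ray arc with address} $(s_n)_{n\ge N}\subset\mathbb{Z}$ if there are continuous strictly increasing functions $T_n:I\to(0,\infty)$, $n\ge N$, such that, as $n\to\infty$,
\begin{itemize}
\item[(R1)] $T_n(t)\to\infty$ for $t\in I$, and $T_n(t)/T_n(t')\to0$ whenever $t<t'$ in $I$;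
\item[(R2)] $s_n/T_n(t)\to0$ for every $t\in I$;
\item[(R3)] $f^n(\alpha(t))-T_n(t)-2\pi is_n\to0$ uniformly on compact subsets of $I$.
\end{itemize}
\end{definition}

By (R3), the $n$-th image of a compact piece of the arc runs from left to right along the line $\operatorname{Im}z=2\pi s_n$. By (R1) it is very long compared with the real part of its left end, and by (R2) its height is negligible compared with its real part. The conditions are asymptotic: finitely many $s_n$ may be changed at will, while for large $n$ the number $s_n$ is the integer nearest to $\operatorname{Im}f^n(\alpha(t))/2\pi$. They are preserved by an increasing change of parameter. The basic example is $\alpha(t)=t$ on $\mathbb{R}$, with $T_n=E^n$ and $s_n=0$ for $n\ge1$. Here (R1) holds because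
\begin{equation}\label{eq:separate}
E^m(t')-E^m(t)\to\infty\quad\text{and}\quad \frac{E^{m+1}(t)}{E^{m+1}(t')}=e^{E^{m}(t)-E^{m}(t')}\to0\qquad(t<t');
\end{equation}
indeed the difference is multiplied by at least $e$ at each step once $E^m(t)\ge1$.

An \emph{analytic path} is a non-constant real-analytic map $\beta:(-1,1)\to\mathbb{C}$; it is not assumed regular or injective. The choice of $(-1,1)$ is immaterial, because every open interval is the image of $(0,\infty)$ under an increasing real-analytic diffeomorphism, one of $t\mapsto(a+bt)/(1+t)$, $a+t$, $b-1/t$, $\log t$.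

\begin{theorem}\label{thm:A}
There is a hair $\Gamma$ of $f$ that, suitably parametrized, is a ray arc with $s_n=1$ for all $n$. No nondegenerate subarc of $\Gamma$ is contained in the image of an analytic path. In particular $\Gamma$ is not a real-analytic curve, and the conjecture is false.
\end{theorem}

The theorem also excludes that $\Gamma$ is locally the image of a regular real-analytic map. It is deduced from the following rigidity statement.

\begin{theorem}\label{thm:B}
Let $\alpha:I\to\mathbb{C}$ be a ray arc with address $(s_n)$. If for some nondegenerate open interval $J\subset I$ the set $\alpha(J)$ is contained in the image of an analytic path, then $s_n=0$ for all large $n$.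
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\Gamma$ be a hair that has a parametrization $\gamma:(0,\infty)\to\mathbb{C}$ which is a ray arc. The following are equivalent:
\begin{itemize}
\item[(a)] some nondegenerate subarc of $\Gamma$ is contained in the image of an analytic path;
\item[(b)] $\Gamma$ is a real-analytic curve;
\item[(c)] $f^n(\Gamma)\subset\mathbb{R}$ for some $n\ge0$.
\end{itemize}
The implications \emph{(c)}$\Rightarrow$\emph{(b)}$\Rightarrow$\emph{(a)} hold for every hair.
\end{theorem}

The equivalence in Theorem~\ref{thm:C} concerns only hairs that admit a ray-arc parametrization. We do not prove that every hair not eventually mapped into $\mathbb{R}$ is of this kind, and this is not needed for the disproof of the conjecture.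

Section~\ref{sec:hair} constructs $\Gamma$ and reduces Theorem~\ref{thm:A} to Theorem~\ref{thm:B}. Section~\ref{sec:schwarz} encodes analyticity of an arc in one holomorphic function and shows the idea of the proof on the curves $w_k$. Sections~\ref{sec:blowup}--\ref{sec:proofB} prove Theorem~\ref{thm:B}, and Section~\ref{sec:proofC} proves Theorem~\ref{thm:C}.

\medskip\noindent\textbf{Notation.} $D(a,r)$ is an open disk, $\operatorname{Log}$ is the principal logarithm, and a bar denotes complex conjugation, so that $f^n(\bar z)=\overline{f^n(z)}$. Each iterate $f^n$ has nowhere vanishing derivative, hence is locally injective, and for $n\ge1$ it has no zeros. We use the elementary bounds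
\begin{gather}
|\operatorname{Log}(1+\varepsilon)|\le-\log(1-|\varepsilon|)\le2|\varepsilon|\qquad(|\varepsilon|\le\tfrac12),\label{eq:log}\\
|e^\xi-1|\le e^{|\xi|}-1\quad(\xi\in\mathbb{C}),\qquad \tfrac12|a|\le|e^a-1|\le2|a|\quad(|a|\le\tfrac12),\label{eq:exp}\\
\sin(\operatorname{Im}z)=\frac{\operatorname{Im}e^z}{|e^z|}\quad(z\in\mathbb{C}),\qquad|\theta|\le2|\sin\theta|\quad(|\theta|\le\tfrac\pi2).\label{eq:sin}
\end{gather}
The second part of \eqref{eq:exp} follows from $|e^a-1-a|\le(e-2)|a|^2$ for $|a|\le1$.

\section{The hair with address $(1,1,1,\dots)$}\label{sec:hair}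

We look for a curve that $f$ maps onto itself and that is asymptotic to the line $\operatorname{Im}z=2\pi$. Since $f$ expands near such a curve, we construct it with the inverse branch of $f$ that takes values near this line. Let
\[
L(z)=\operatorname{Log}z+2\pi i\quad(\operatorname{Im}z>0),\qquad\Sigma=\{z:\pi\le\operatorname{Im}z\le3\pi\}.
\]
Then $f\circ L=\mathrm{id}$, so $L$ is injective, and $2\pi<\operatorname{Im}L<3\pi$, so $L$ takes values in $\Sigma$. The strip $\Sigma$ is convex and $|L'(z)|=1/|z|\le1/\pi$ on it. Hence
\begin{equation}\label{eq:contract}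
|L(z)-L(z')|\le\pi^{-1}|z-z'|\qquad(z,z'\in\Sigma).
\end{equation}

\begin{lemma}[The tail]\label{lem:tail}
Define $w_k:[4,\infty)\to\Sigma$ by $w_1(t)=t+2\pi i$ and $w_{k+1}(t)=L(w_k(e^t))$. Then $w_k$ converges uniformly to a continuous injective map $w:[4,\infty)\to\Sigma$ with $w(t)=L(w(e^t))$, and
\begin{equation}\label{eq:tail}
|w(t)-t-2\pi i|\le14e^{-t}<0.3\qquad(t\ge4).
\end{equation}
The bound \eqref{eq:tail} also holds for each $w_k$.
\end{lemma}

\begin{proof}
Let $W$ be the set of continuous $v:[4,\infty)\to\mathbb{C}$ with $|v(t)-t-2\pi i|\le\frac12$ for all $t$. It is complete for the uniform distance, and its members take values in $\Sigma$. For $v\in W$ put $(\Phi v)(t)=L(v(e^t))$. Write $v(e^t)=e^t(1+\varepsilon)$. Then $|\varepsilon|\le(2\pi+\frac12)e^{-t}\le7e^{-t}<\frac12$, and $(\Phi v)(t)=t+2\pi i+\operatorname{Log}(1+\varepsilon)$. By \eqref{eq:log}, $|(\Phi v)(t)-t-2\pi i|\le14e^{-t}\le14e^{-4}<0.3$. So $\Phi$ maps $W$ into itself, every map $\Phi v$ satisfies \eqref{eq:tail}, and $\Phi$ is a contraction by \eqref{eq:contract}. By the contraction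 mapping theorem $w_{k+1}=\Phi^kw_1$ converges uniformly to the fixed point $w=\Phi w$.

Applying $f$ to $w(t)=L(w(e^t))$ gives $f(w(t))=w(e^t)$, hence $f^n(w(t))=w(E^n(t))$. If $w(t)=w(t')$, then $w(E^n(t))=w(E^n(t'))$, so $|E^n(t)-E^n(t')|<0.6$ for all $n$ by \eqref{eq:tail}, and $t=t'$ by \eqref{eq:separate}.
\end{proof}

The tail is prolonged by pulling it back under $L$. A parameter in which $f$ acts by translation is convenient for this. Let $A:[4,\infty)\to[0,\infty)$ be the increasing homeomorphism that maps $[4,e^4]$ affinely onto $[0,1]$ and satisfies $A(e^t)=A(t)+1$. For $x\ge0$ put $\gamma(x)=w(A^{-1}(x))$; then $\gamma(x)=L(\gamma(x+1))$. For arbitrary $x\in\mathbb{R}$ put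
\[
\gamma(x)=L^k(\gamma(x+k)),\qquad k\ge\max(0,-x)\text{ an integer}.
\]
The relation $\gamma(x+k)=L(\gamma(x+k+1))$ shows that this does not depend on $k$.

\begin{proposition}\label{prop:hair}
The map $\gamma:\mathbb{R}\to\Sigma$ is a ray arc with $s_n=1$ for all $n\ge0$, and $f(\gamma(x))=\gamma(x+1)$ for all $x$. Its image $\Gamma=\gamma(\mathbb{R})$ is a hair, parametrized by $t\mapsto\gamma(\log t)$, and consists of fast-escaping points.
\end{proposition}

\begin{proof}
On $[-k,\infty)$ the map $\gamma$ is the composition of the continuous injective maps $x\mapsto w(A^{-1}(x+k))$ and $L^k$. So $\gamma$ is continuous and injective. For $k\ge\max(1,-x)$ we have $f(\gamma(x))=L^{k-1}(\gamma(x+1+(k-1)))$, and this equals $\gamma(x+1)$ when $k$ is large.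

\emph{Ray arc.} Put $T_n(x)=A^{-1}(x+n)$ if $x+n\ge0$ and $T_n(x)=4e^{x+n}$ otherwise. Both formulas give $4$ at $x+n=0$, so $T_n$ is continuous, positive and strictly increasing. If $x+k\ge0$ and $n\ge k$, then $T_n(x)=E^{n-k}(\tau)$ with $\tau=A^{-1}(x+k)\ge4$. Given $x<x'$, use the same $k$ for both points; then (R1) follows from \eqref{eq:separate}, and (R2) follows from $T_n(x)\to\infty$. For $x+n\ge0$ we have $f^n(\gamma(x))=\gamma(x+n)=w(T_n(x))$, so the error in (R3) is at most $14e^{-T_n(x)}$ by \eqref{eq:tail}. On $[x_0,\infty)$ this is at most $14e^{-T_n(x_0)}$ for $n\ge-x_0$, which tends to $0$.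

\emph{Escape.} For $t\ge4$ we have $E^n(t)-E^n(0)\ge t$, because $E'\ge1$ on $[0,\infty)$. So \eqref{eq:tail} gives $|f^n(w(t))|\ge E^n(t)-0.3>f^n(0)$ for all $n\ge0$. Every point of $\Gamma$ is mapped into $w([4,\infty))$ by some $f^k$, so it is fast-escaping, and in particular escaping. Also $|\gamma(x)|\to\infty$ as $x\to+\infty$ by \eqref{eq:tail}.

\emph{Maximality.} By \eqref{eq:contract} and the contraction mapping theorem, $L$ has a fixed point $p$ in the closed set $\Sigma$, and $f(p)=f(L(p))=p$. For $x\in[-k,-k+1]$ we have $\gamma(x)\in L^k(\gamma([0,1]))$, so $|\gamma(x)-p|\le\pi^{-k}\max_{[0,1]}|\gamma-p|$. Thus $\gamma(x)\to p$ as $x\to-\infty$. If $\gamma$ were, after a change of parameter, the restriction of an injective curve of escaping points to a proper open subinterval, then at one of its two ends $\gamma$ would converge to an escaping point of $\mathbb{C}$. Its limits are $\infty$ and the fixed point $p$, which does not escape. So $\Gamma$ is maximal.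
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Theorem~\ref{thm:B}]
Take $\Gamma$ and $\gamma$ from Proposition~\ref{prop:hair}. A nondegenerate subarc of $\Gamma$ contains $\gamma(J)$ for a nondegenerate open interval $J$. If it were contained in the image of an analytic path, Theorem~\ref{thm:B} would give $s_n=0$ for large $n$, whereas $s_n=1$. If $\Gamma$ were a real-analytic curve, it would itself be the image of an analytic path, which has just been excluded.
\end{proof}

\section{The Schwarz function and a model computation}\label{sec:schwarz}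

It would not be enough to show that the parametrization $w$ fails to be analytic: the conjecture allows any parametrization. We need an object attached to the curve alone. If a regular analytic arc is straightened by a conformal map, reflection in the real axis becomes an anticonformal reflection across the arc. Its complex conjugate is a holomorphic function $S$ with $S(z)=\bar z$ on the arc, the \emph{Schwarz function} of the arc. By the identity theorem it is determined by the arc. The next lemma is the only place where the analytic path enters; the Baire category theorem removes its singular points and self-intersections.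

\begin{lemma}\label{lem:schwarz}
Let $\alpha:J\to\mathbb{C}$ be continuous and injective on a nondegenerate open interval, and suppose that $\alpha(J)$ is contained in the image of an analytic path $\beta$. Then there are $t_1<t_0<t_2$ in $J$, a number $\eta>0$ and a holomorphic function $S$ on $D(z_0,\eta)$, where $z_0=\alpha(t_0)$, such that $|S'|\le2$, $\alpha([t_1,t_2])\subset D(z_0,\eta)$, and
\begin{equation}\label{eq:S}
S(\alpha(t))=\overline{\alpha(t)}\qquad(t_1\le t\le t_2).
\end{equation}
\end{lemma}

\begin{proof}
The zero set $Z$ of $\beta'$ is discrete, hence countable. Near a point outside $Z$ one of $\operatorname{Re}\beta$, $\operatorname{Im}\beta$ is strictly monotone. So $(-1,1)\setminus Z$ is a countable union of compact intervals $K_i$ on each of which $\beta$ is injective and $\beta'\ne0$. The sets $\alpha^{-1}(\beta(K_i))$ and $\alpha^{-1}(\beta(u))$, $u\in Z$, are closed in $J$ and cover $J$. The latter have at most one point each, because $\alpha$ is injective. By Baire's theorem some $\alpha^{-1}(\beta(K_i))$ contains an open interval $J'$. With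 $K=K_i$, the map $\beta|_K$ is a homeomorphism onto its image, so $u(t)=(\beta|_K)^{-1}(\alpha(t))$ is continuous on $J'$.

Fix $t_0\in J'$ and put $u_0=u(t_0)$. Let $\varphi(u)=\sum c_k(u-u_0)^k$ be the Taylor series of $\beta$ at $u_0$, considered for complex $u$. Since $c_1\ne0$, there is $r>0$ such that $\varphi$ is univalent on $D(u_0,r)$ and equals $\beta$ on $(u_0-r,u_0+r)$. Let $\varphi^*(u)=\sum\overline{c_k}(u-u_0)^k$ and $S=\varphi^*\circ\varphi^{-1}$ on $\varphi(D(u_0,r))$. For real $u$ we have $S(\varphi(u))=\varphi^*(u)=\overline{\varphi(u)}$. Also $|S'(z_0)|=|\overline{c_1}/c_1|=1$, so $S$ is defined with $|S'|\le2$ on some disk $D(z_0,\eta)$. For $t$ near $t_0$ we have $|u(t)-u_0|<r$ and $\alpha(t)=\varphi(u(t))\in D(z_0,\eta)$. Choose $t_1<t_0<t_2$ so that this holds on $[t_1,t_2]$.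
\end{proof}

\subsection*{The Schwarz functions of the curves $w_k$}
The approximants $w_k$ of Lemma~\ref{lem:tail} are compositions of holomorphic maps with nonzero derivative, so they are regular analytic curves. From $f(w_{k+1}(t))=w_k(e^t)$ we get
\begin{equation}\label{eq:wk}
f^{k-1}(w_k(t))=E^{k-1}(t)+2\pi i,\qquad f^k(w_k(t))=E^k(t),
\end{equation}
so $w_k$ follows the address $(1,1,1,\dots)$ for $k$ steps and then falls into $\mathbb{R}$. Since $w_{k+1}(t)=L^{k-1}(w_2(\tau))$ and $w_k(t)=L^{k-1}(w_1(\tau))$ with $\tau=E^{k-1}(t)$, the bounds \eqref{eq:contract} and \eqref{eq:tail} give $|w_{k+1}(t)-w_k(t)|\le14/E^k(t)$. Let $R_k$ denote the Schwarz function of $w_k$.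

The curve $w_1$ lies on the line $\operatorname{Im}\zeta=2\pi$, and $R_1(\zeta)=\zeta-4\pi i$ is entire.

For $\zeta=w_2(t)$ we have $e^\zeta=e^t+2\pi i$, so $e^{\bar\zeta}=e^\zeta-4\pi i$ and $e^{\bar\zeta-\zeta}=1-4\pi ie^{-\zeta}$. The number $\bar\zeta-\zeta+4\pi i=-2i(\operatorname{Im}\zeta-2\pi)$ has modulus less than $0.6$, so it is the principal logarithm of the right side. Thus the deviation of $R_2$ from the reflection in the line is
\[
a(\zeta):=R_2(\zeta)-\zeta+4\pi i=\operatorname{Log}(1-4\pi ie^{-\zeta}).
\]
It is holomorphic on the half-plane $\operatorname{Re}\zeta>\log4\pi$ and has size $e^{-\operatorname{Re}\zeta}$.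

For $\zeta=w_3(t)$ the point $e^\zeta$ lies on $w_2$, so $e^{R_3(\zeta)}=\overline{e^\zeta}=R_2(e^\zeta)$. Therefore
\[
b(\zeta):=e^{R_3(\zeta)}-e^\zeta+4\pi i=a(e^\zeta)=\operatorname{Log}\bigl(1-4\pi ie^{-e^\zeta}\bigr).
\]
On the curve this term is doubly exponentially small. But $e^{-e^\zeta}$ ceases to be small at distance about $\pi/2$ from the line $\operatorname{Im}\zeta=2\pi$, where $\operatorname{Re}e^\zeta$ changes sign, and there $R_3$ breaks down, however far to the right we go.

\begin{proposition}\label{prop:model}
Let $j\ge0$ and $t\ge4$. The Schwarz function of $w_{j+3}$ at $w_{j+3}(t)$ does not extend holomorphically to the disk $D(w_{j+3}(t),3\pi^{-j})$.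
\end{proposition}

\begin{proof}
Let $R$ be such an extension. By \eqref{eq:wk}, $f^{j+2}(R(\zeta))=f^{j+2}(\zeta)-4\pi i$ on a piece of the curve, hence on the disk. The left side has no zeros, so it suffices to find a solution of $f^{j+2}(\zeta)=4\pi i$ in the disk. Let $y_m=\frac\pi2+2\pi m$ and $\zeta_m=L(\log4\pi+iy_m)$ for $m\ge1$. Then $f^2(\zeta_m)=4\pi i$ and $2\pi<\operatorname{Im}\zeta_m<\frac52\pi$. The real parts start below $4$, tend to $\infty$, and increase by at most $\log(y_{m+1}/y_m)\le\log\frac95<1$. So for $\tau=E^j(t)$ there is $m$ with $|\zeta_m-\tau-2\pi i|<(1+\pi^2/4)^{1/2}<1.9$, and $|\zeta_m-w_3(\tau)|<3$ by \eqref{eq:tail}. By \eqref{eq:contract}, $L^j(\zeta_m)$ lies within $3\pi^{-j}$ of $L^j(w_3(\tau))=w_{j+3}(t)$, and $f^{j+2}(L^j(\zeta_m))=4\pi i$.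
\end{proof}

Thus the approximants are analytic only at smaller and smaller scales. This alone says nothing about the limit, just as the functions $\varepsilon^3/(x^2+\varepsilon^2)$ have poles at $\pm i\varepsilon$ and still tend to $0$ uniformly on $\mathbb{R}$. We therefore argue on the hair itself and run the picture forward. If $\Gamma$ had a Schwarz function $S$ near $z_0$, then conjugating by $f^n$ would give a Schwarz function $G_n$ of $f^n(\Gamma)=\Gamma$ near $z_n=f^n(z_0)$, defined on a disk of radius comparable with $|z_n|$. For $w_3$, radius $3$ is already impossible.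

For $\Gamma$ the exact identity in the last proof acquires a correction from the later levels. This correction is under control only close to the curve, so the singularity at distance $\pi/2$ is out of reach. It can, however, be detected from nearby. In the model, let $\zeta=x+2\pi i+\xi$ with $|\xi|\le\frac1{500}$ and $x$ large. By \eqref{eq:log} and \eqref{eq:exp}, $|b(\zeta)|$ is within a factor $2$ of $4\pi\exp(-e^x\operatorname{Re}e^\xi)$, so
\[
e^{-x}\log|b(x+2\pi i+\xi)|\to-\operatorname{Re}e^\xi\qquad(x\to\infty).
\]
Suppose that $b$ extended to disks $|\xi|<\rho(x)$, $\rho(x)\to\infty$, with $|b|\le e^{2x}$. The left sides would then be subharmonic on larger and larger disks and bounded above by $2xe^{-x}\to0$. A quantitative form of Liouville's theorem for subharmonic functions, the three circles theorem, then says that in the limit the maximum over the circle $|\xi|=r$ cannot increase with $r$. For the non-constant harmonic function $-\operatorname{Re}e^\xi$ it increases strictly. This is the contradiction that we reach for a general ray arc; the work consists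 in proving the analogues of the bound $|b|\le e^{2x}$ and of the displayed limit.

\section{Transporting the Schwarz function to large scales}\label{sec:blowup}

In this section and in Section~\ref{sec:proofB}, $\alpha$ is a ray arc with address $(s_n)_{n\ge N}$ that satisfies the hypothesis of Theorem~\ref{thm:B}, and $t_1<t_0<t_2$, $z_0$, $\eta$, $S$ are given by Lemma~\ref{lem:schwarz}. Put
\[
z_n(t)=f^n(\alpha(t)),\qquad z_n=z_n(t_0),\qquad X_n=|z_n|,\qquad\Delta_n=D(z_n,X_n/2).
\]
The symbol $o(\cdot)$ refers to $n\to\infty$.

\begin{lemma}[Growth of the orbit and of the address]\label{lem:growth}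
We have $X_n\to\infty$ and
\begin{gather}
z_n=X_n(1+o(1)),\qquad s_n=o(X_n),\qquad\log X_{n+1}=(1+o(1))X_n,\label{eq:orbit}\\
\log(1+|s_{n+1}|)=o(X_n).\label{eq:address}
\end{gather}
Moreover $T_n(t_1)=o(X_n)$ and $X_n=o(T_n(t_2))$.
\end{lemma}

\begin{proof}
By (R1)--(R3) at $t_0$, $z_n=T_n(t_0)+2\pi is_n+o(1)=T_n(t_0)(1+o(1))$. So $X_n=T_n(t_0)(1+o(1))\to\infty$, and the first two relations in \eqref{eq:orbit} follow; the third is $\log X_{n+1}=\operatorname{Re}z_n$. The last sentence of the lemma follows from (R1). For large $n$, (R2) and (R3) at $t_1$ give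
\[
|s_{n+1}|\le T_{n+1}(t_1)\le|z_{n+1}(t_1)|+1=e^{\operatorname{Re}z_n(t_1)}+1\le e^{T_n(t_1)+1}+1,
\]
and \eqref{eq:address} follows from $T_n(t_1)=o(X_n)$.
\end{proof}

Condition (R2) at $t_0$ gives only $s_{n+1}=o(X_{n+1})$, a bound of order $e^{X_n}$. Applying it at a point further to the left improves this to $e^{o(X_n)}$. The gain is what makes the $n$-th image of the arc exponentially close to a horizontal line in Section~\ref{sec:proofB}.

To conjugate $S$ by $f^n$ we need an inverse branch of $f^n$ on a large disk. The only obstruction to inverting $f$ is the origin, and $\Delta_n$ omits it.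

\begin{lemma}[Inverse branches]\label{lem:branches}
For large $n$ there is a univalent map $\psi_n:\Delta_n\to D(z_0,\eta)$ with $f^n\circ\psi_n=\mathrm{id}$ and $\psi_n(z_n)=z_0$, and
\begin{equation}\label{eq:compat}
e^\zeta\in\Delta_{n+1}\quad\text{and}\quad\psi_n(\zeta)=\psi_{n+1}(e^\zeta)\qquad(|\zeta-z_n|<\tfrac13).
\end{equation}
\end{lemma}

\begin{proof}
Choose $M$ with $X_n\ge100$ for $n\ge M$. For $n>M$ and $\zeta\in\Delta_n$ we have $|\zeta/z_n-1|<\frac12$; put $\lambda_n(\zeta)=z_{n-1}+\operatorname{Log}(\zeta/z_n)$. Then $f\circ\lambda_n=\mathrm{id}$, so $\lambda_n$ is univalent, and $\lambda_n(z_n)=z_{n-1}$. By \eqref{eq:log}, $\lambda_n(\Delta_n)\subset D(z_{n-1},\log2)\subset\Delta_{n-1}$. Also $|\lambda_n'(\zeta)|=1/|\zeta|\le2/X_n\le1/50$ on the convex set $\Delta_n$. Hence $\lambda_{M+1}\circ\dots\circ\lambda_n$ is defined on $\Delta_n$ and maps it into $D(z_M,50^{-(n-1-M)})$. Since $(f^M)'(z_0)\ne0$, there is a univalent inverse branch $\chi$ of $f^M$ on a disk about $z_M$, with $\chi(z_M)=z_0$ and values in $D(z_0,\eta)$. For large $n$ put $\psi_n=\chi\circ\lambda_{M+1}\circ\dots\circ\lambda_n$.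 Then $\psi_{n+1}=\psi_n\circ\lambda_{n+1}$. If $|\zeta-z_n|<\frac13$, then $e^\zeta/z_{n+1}=e^{\zeta-z_n}$ lies within $e^{1/3}-1<\frac12$ of $1$ by \eqref{eq:exp}. So $e^\zeta\in\Delta_{n+1}$ and $\lambda_{n+1}(e^\zeta)=z_n+\operatorname{Log}e^{\zeta-z_n}=\zeta$.
\end{proof}

For large $n$ define, as in the model, three holomorphic functions on $\Delta_n$:
\[
G_n=f^n\circ S\circ\psi_n,\qquad a_n(\zeta)=G_n(\zeta)-\zeta+4\pi is_n,\qquad b_n(\zeta)=e^{G_n(\zeta)}-e^\zeta+4\pi is_{n+1}.
\]
The function $G_n$ is the Schwarz function at level $n$. The line $\operatorname{Im}\zeta=2\pi s_n$ has Schwarz function $\zeta-4\pi is_n$, so $a_n$ measures how far the $n$-th image of the arc is from that line. The role of $b_n$ is explained by the next lemma: the function $a_{n+1}\circ f$ is defined only within a bounded distance of $z_n$, and $b_n$ continues it to the large disk $\Delta_n$.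

\begin{lemma}[Functional equations]\label{lem:fe}
For large $n$,
\begin{gather}
e^\zeta\in D(z_{n+1},X_{n+1}/400)\quad\text{and}\quad b_n(\zeta)=a_{n+1}(e^\zeta)\qquad(|\zeta-z_n|<\tfrac1{500}),\label{eq:ba}\\
e^{a_n(\zeta)}-1=e^{-\zeta}\bigl(b_n(\zeta)-4\pi is_{n+1}\bigr)\qquad(\zeta\in\Delta_n).\label{eq:ab}
\end{gather}
\end{lemma}

\begin{proof}
If $|\zeta-z_n|<\frac1{500}$, then $|e^\zeta-z_{n+1}|=X_{n+1}|e^{\zeta-z_n}-1|<X_{n+1}/400$, because $e^{1/500}-1<\frac1{400}$. By \eqref{eq:compat},
\[
e^{G_n(\zeta)}=f^{n+1}(S(\psi_n(\zeta)))=f^{n+1}(S(\psi_{n+1}(e^\zeta)))=G_{n+1}(e^\zeta),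
\]
which gives \eqref{eq:ba}. Since $e^{4\pi is_n}=1$, we have $e^{a_n(\zeta)}-1=e^{-\zeta}(e^{G_n(\zeta)}-e^\zeta)$, which is \eqref{eq:ab}.
\end{proof}

Next we need upper bounds on disks of radius comparable with $X_n$. They are not automatic, since $f^n$ takes enormous values on any fixed neighborhood of $\bar z_0$. What saves us is the symmetry of $f$: near $\bar z_0$ the map $f^n$ is the mirror image of $f^n$ near $z_0$, and $S$ stretches distances by at most a factor $2$. To compare the two sides we use Koebe's theorems. If $g$ is univalent on $D(c,r)$, then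
\begin{equation}\label{eq:koebe}
|g(\zeta)-g(c)|\le\frac{|g'(c)|\,|\zeta-c|}{(1-|\zeta-c|/r)^2},\qquad g(D(c,r))\supset D\bigl(g(c),|g'(c)|r/4\bigr).
\end{equation}

\begin{lemma}[A priori bounds]\label{lem:apriori}
For large $n$ we have $|G_n-\bar z_n|<X_n/4$, $|a_n|\le X_n$ and $|b_n|\le e^{2X_n}$ on $D(z_n,X_n/100)$.
\end{lemma}

\begin{proof}
Let $\delta=|\psi_n'(z_n)|$ and $\zeta\in D(z_n,X_n/100)$. The first part of \eqref{eq:koebe}, with $r=X_n/2$, gives $|\psi_n(\zeta)-z_0|\le\delta\frac{X_n}{100}(0.98)^{-2}\le1.05\,\delta X_n/100$. Since $S(z_0)=\bar z_0$ and $|S'|\le2$ on the convex set $D(z_0,\eta)$,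
\[
|S(\psi_n(\zeta))-\bar z_0|\le2.1\,\delta X_n/100<\delta X_n/16.
\]
The map $\tilde\psi_n(\xi)=\overline{\psi_n(\bar\xi)}$ is univalent on $D(\bar z_n,X_n/2)$, with $\tilde\psi_n(\bar z_n)=\bar z_0$, $|\tilde\psi_n'(\bar z_n)|=\delta$ and $f^n\circ\tilde\psi_n=\mathrm{id}$. The second part of \eqref{eq:koebe}, with $r=X_n/4$, gives $\xi\in D(\bar z_n,X_n/4)$ with $\tilde\psi_n(\xi)=S(\psi_n(\zeta))$. Applying $f^n$ yields $G_n(\zeta)=\xi$, which is the first bound. By \eqref{eq:orbit},
\[
|a_n(\zeta)|\le|G_n(\zeta)-\bar z_n|+2|\operatorname{Im}z_n|+|z_n-\zeta|+4\pi|s_n|\le\tfrac{X_n}4+\tfrac{X_n}{100}+o(X_n)\le X_n.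
\]
Finally $|G_n(\zeta)|\le1.25X_n$ and $|\zeta|\le1.01X_n$, so \eqref{eq:address} gives $|b_n(\zeta)|\le e^{1.25X_n}+e^{1.01X_n}+e^{o(X_n)}\le e^{2X_n}$.
\end{proof}

\section{Propagation of smallness}\label{sec:tools}

A holomorphic function that is moderately bounded on a large set and very small on a part of it is small elsewhere too. We need two forms of this principle. The first is Hadamard's three circles theorem. Let $F\not\equiv0$ be holomorphic near the closed disk $|\xi|\le r_2$, and let $\mu(r)=\max_{|\xi|=r}\log|F(\xi)|$. Then $\mu$ is a convex function of $\log r$: for $0<r_1<r<r_2$,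
\begin{equation}\label{eq:hadamard}
\mu(r)\le(1-\tau)\mu(r_1)+\tau\mu(r_2),\qquad\tau=\frac{\log(r/r_1)}{\log(r_2/r_1)},\qquad1-\tau=\frac{\log(r_2/r)}{\log(r_2/r_1)}.
\end{equation}

The second form starts from a curve that crosses a large square almost horizontally and is otherwise only continuous. We use the maximum principle: if $u$ is upper semicontinuous on the closure of a bounded domain $C$, subharmonic in $C$ and $\le0$ on $\partial C$, then $u\le0$ on $C$. It applies to $\log|F|$ plus a harmonic function when $F\not\equiv0$ is holomorphic. We also use the Poincar\'e--Miranda theorem: a continuous map $(P_1,P_2):[0,1]^2\to\mathbb{R}^2$ with $P_1(0,\cdot)\le0\le P_1(1,\cdot)$ and $P_2(\cdot,0)\le0\le P_2(\cdot,1)$ has a zero.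

\begin{lemma}[Two constants]\label{lem:two}
Let $\ell\ge60$ and $Q=\{x+iy:|x|\le\ell,\ |y|\le\ell\}$. Let $p:[0,1]\to Q$ be continuous with $\operatorname{Re}p(0)=-\ell$, $\operatorname{Re}p(1)=\ell$ and $|\operatorname{Im}p|<1$, and put $\sigma=p([0,1])$. Let $F$ be holomorphic near $Q$, with $|F|\le B$ on $Q$ and $|F|\le Be^{-c}$ on $\sigma$, where $B,c>0$. Then $|F(x+iy)|\le Be^{-c/4}$ for $|x|,|y|\le\ell/2$.
\end{lemma}

\begin{proof}
We may assume $F\not\equiv0$. Then $v=\log(|F|/B)$ is subharmonic near $Q$, with $v\le0$ on $Q$ and $v\le-c$ on $\sigma$. Above $\sigma$ we compare $v$ with a harmonic function that vanishes on the top and on the vertical sides of $Q$, and below $\sigma$ with its mirror image. This requires that $\sigma$ separate the upper part of $Q$ from the lower part.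

\emph{Separation.} Let $q:[0,1]\to Q$ be a curve from the bottom side to the top side. The map
\[
(r,r')\mapsto\bigl(\operatorname{Re}p(r)-\operatorname{Re}q(r'),\ \operatorname{Im}q(r')-\operatorname{Im}p(r)\bigr)
\]
has first coordinate $\le0$ for $r=0$ and $\ge0$ for $r=1$, and second coordinate $\le0$ for $r'=0$ and $\ge0$ for $r'=1$. By the Poincar\'e--Miranda theorem it has a zero, so $q$ meets $\sigma$.

The convex sets $\operatorname{int}Q\cap\{y>1\}$ and $\operatorname{int}Q\cap\{y<-1\}$ are disjoint from $\sigma$. Let $C_+$ and $C_-$ be the components of the open set $\operatorname{int}Q\setminus\sigma$ that contain them. If $C_+=C_-$, there is a path in $\operatorname{int}Q\setminus\sigma$ from a point with $y<-1$ to a point with $y>1$. Prolonged by vertical segments to the bottom and top sides, it still avoids $\sigma$, which is impossible. So $C_+\ne C_-$. It follows that $\overline{C_+}\subset\{y\ge-1\}$, and that $\overline C\subset\{y\le1\}$ for every component $C\ne C_+$.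

\emph{Barriers.} Let
\[
k_+(x+iy)=\cos\frac{\pi x}{2\ell}\;\sinh\frac{\pi(\ell-y)}{2\ell}\Big/\sinh\frac{\pi(\ell+1)}{2\ell},\qquad k_-(x+iy)=k_+(x-iy).
\]
Both functions are harmonic. On $Q\cap\{y\ge-1\}$ we have $0\le k_+\le1$, and $k_+=0$ where $|x|=\ell$ or $y=\ell$. Since $\ell\ge60$, we have $\pi(\ell+1)/2\ell\le61\pi/120<1.6$, so for $|x|\le\ell/2$ and $-1\le y\le\ell/2$
\[
k_+\ge\frac{\cos(\pi/4)\sinh(\pi/4)}{\sinh1.6}>\frac{0.707\cdot0.868}{2.38}>\frac14.
\]

\emph{Comparison.} The boundary of $C_+$ lies in $\sigma\cup(\partial Q\cap\{y\ge-1\})$. On $\sigma$ we have $v+ck_+\le-c+c=0$. The set $\partial Q\cap\{y\ge-1\}$ consists of points of the top and vertical sides, where $k_+=0$ and $v\le0$. By the maximum principle $v\le-ck_+$ on $C_+$. A component $C\ne C_+$ has boundary in $\sigma\cup(\partial Q\cap\{y\le1\})$; here $k_-\le1$ on $\sigma$ and $k_-=0$ on the bottom and vertical sides, so $v\le-ck_-$ on $C$. Now let $|x|,|y|\le\ell/2$. If $x+iy\in C_+$, then $y\ge-1$ and $k_+>\frac14$. If it lies in another component, then $-y\ge-1$ and $k_->\frac14$. If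 it lies on $\sigma$, then $v\le-c$. In all cases $v\le-c/4$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

We keep the setting of Section~\ref{sec:blowup}. The aim is to determine $|a_n|$ on a disk of radius comparable with $X_n$ from equation \eqref{eq:ab}. For this we need $a_n$ small, so that $e^{a_n}-1$ is comparable with $a_n$, and $b_n$ small compared with $4\pi$. All that we know about $S$, besides its bounds, is its values on the arc, so we begin there.

\begin{lemma}[$a_n$ is exponentially small]\label{lem:step1}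
For large $n$, $|a_n|\le e^{-X_n/10}$ on $D(z_n,X_n/400)$.
\end{lemma}

\begin{proof}
Let $\ell=X_n/200$ and let $Q$ be the square of Lemma~\ref{lem:two}. Then $z_n+Q\subset D(z_n,X_n/100)$, since $\sqrt2/200<1/100$. Take $n$ so large that $\ell\ge60$ and the error in (R3) is at most $0.1$ on $[t_1,t_2]$.

\emph{The arc crosses the square.} Put $x(t)=\operatorname{Re}(z_n(t)-z_n)$. By Lemma~\ref{lem:growth}, $\operatorname{Re}z_n=(1+o(1))X_n$, while $\operatorname{Re}z_n(t_1)\le T_n(t_1)+0.1=o(X_n)$ and $\operatorname{Re}z_n(t_2)\ge T_n(t_2)-0.1\ge2X_n$. So $x(t_1)<-\ell$ and $x(t_2)>\ell$ for large $n$. Let $(t_-,t_+)\ni t_0$ be the maximal interval in $[t_1,t_2]$ on which $|x|<\ell$; then $|x(t_\pm)|=\ell$. Since $T_n$ is increasing,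
\[
\operatorname{Re}z_n(t_-)\le T_n(t_-)+0.1\le T_n(t_0)+0.1\le\operatorname{Re}z_n+0.2,
\]
so $x(t_-)=-\ell$. The reversed inequalities $\operatorname{Re}z_n(t_+)\ge T_n(t_0)-0.1\ge\operatorname{Re}z_n-0.2$ give $x(t_+)=\ell$. Moreover $|\operatorname{Im}(z_n(t)-z_n)|\le0.2$ on $[t_1,t_2]$. So $t\mapsto z_n(t)-z_n$, $t\in[t_-,t_+]$, is a curve as in Lemma~\ref{lem:two}.

\emph{$G_n$ is the reflection on this curve.} On $[t_-,t_+]$ the continuous curves $\psi_n(z_n(t))$ and $\alpha(t)$ have the same image $z_n(t)$ under $f^n$, and they agree at $t_0$. The set where they agree is closed. It is open, because $f^n$ is injective near a common value. So they agree on $[t_-,t_+]$, and \eqref{eq:S} gives $G_n(z_n(t))=f^n(\overline{\alpha(t)})=\overline{z_n(t)}$. Hence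
\[
a_n(z_n(t))=-2i\theta(t),\qquad\theta(t)=\operatorname{Im}z_n(t)-2\pi s_n.
\]

\emph{Size of $\theta$.} We know $|\theta|\le0.1$, and the next level improves this. For large $n$ and $t\in[t_-,t_+]$, (R3) and \eqref{eq:address} give $|\operatorname{Im}z_{n+1}(t)|\le2\pi|s_{n+1}|+1\le e^{0.01X_n}$. Also $|z_{n+1}(t)|=e^{\operatorname{Re}z_n(t)}\ge e^{\operatorname{Re}z_n-\ell}\ge e^{0.99X_n}$, because $\operatorname{Re}z_n-\ell=(0.995+o(1))X_n$. By \eqref{eq:sin},
\[
|a_n(z_n(t))|=2|\theta(t)|\le4\,\frac{|\operatorname{Im}z_{n+1}(t)|}{|z_{n+1}(t)|}\le4e^{-0.98X_n}\le X_ne^{-X_n/2}.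
\]

By Lemma~\ref{lem:apriori}, $|a_n|\le X_n$ on $z_n+Q$. Lemma~\ref{lem:two}, applied to $a_n(z_n+\cdot)$ with $B=X_n$ and $c=X_n/2$, gives $|a_n|\le X_ne^{-X_n/8}\le e^{-X_n/10}$ on the concentric square of half-side $\ell/2=X_n/400$, which contains the disk.
\end{proof}

At level $n+1$ this lemma makes $b_n=a_{n+1}\circ f$ smaller than $e^{-X_{n+1}/10}$, but only on a disk of radius $\frac1{500}$. Since $X_{n+1}$ is exponentially larger than $X_n$, this smallness survives the passage to a disk of radius comparable with $X_n$.

\begin{lemma}[$b_n$ is negligible]\label{lem:step2}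
For large $n$, $|b_n|\le1$ on $D(z_n,X_n/200)$.
\end{lemma}

\begin{proof}
We may assume $b_n\not\equiv0$. By \eqref{eq:ba} and Lemma~\ref{lem:step1} at level $n+1$, $|b_n|\le e^{-X_{n+1}/10}$ on $D(z_n,\frac1{500})$. By Lemma~\ref{lem:apriori}, $|b_n|\le e^{2X_n}$ on $D(z_n,X_n/100)$. Both bounds extend to the closed disks, since $b_n$ is holomorphic on $\Delta_n$. Apply \eqref{eq:hadamard} with center $z_n$ and radii $r_1=\frac1{500}$, $r=X_n/200$, $r_2=X_n/100$, for which $1-\tau=\log2/\log(5X_n)$. On the circle of radius $r$, hence on the disk,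
\[
\log|b_n|\le-\frac{\log2}{\log(5X_n)}\cdot\frac{X_{n+1}}{10}+2X_n.
\]
The right side tends to $-\infty$, because $X_{n+1}\ge e^{X_n/2}$ for large $n$ by \eqref{eq:orbit}.
\end{proof}

So far the values of the address have played no role. They enter now: if $s_{n+1}\ne0$, the bracket in \eqref{eq:ab} is bounded below, and $a_n$ behaves like the function $a$ of the model. If $s_{n+1}=0$ no lower bound can be expected; for the ray arc $\alpha(t)=t$ all $a_n$ and $b_n$ vanish identically. Let $\mathcal{N}=\{n\ge N:s_{n+1}\ne0\}$, and suppose, for a contradiction, that $\mathcal{N}$ is infinite.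

\begin{lemma}[The size of $a_n$]\label{lem:step3}
As $n\to\infty$ in $\mathcal{N}$, $\log|a_n(\zeta)|=-\operatorname{Re}\zeta+o(X_n)$ uniformly for $\zeta\in D(z_n,X_n/400)$.
\end{lemma}

\begin{proof}
On this disk $|a_n|\le\frac12$ by Lemma~\ref{lem:step1}, so $\log|e^{a_n}-1|$ differs from $\log|a_n|$ by at most $\log2$, by \eqref{eq:exp}. By Lemma~\ref{lem:step2},
\[
1\le4\pi-1\le|b_n-4\pi is_{n+1}|\le4\pi|s_{n+1}|+1,
\]
so $\log|b_n-4\pi is_{n+1}|=o(X_n)$ uniformly, by \eqref{eq:address}. Now take the logarithm of the modulus in \eqref{eq:ab}.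
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
Let $n\to\infty$ in $\mathcal{N}$, and go back one level. For $|\xi|<\frac1{500}$ we have $e^{z_{n-1}+\xi}=z_ne^\xi$. By \eqref{eq:ba} at level $n-1$, Lemma~\ref{lem:step3} and \eqref{eq:orbit},
\begin{equation}\label{eq:limit}
\log|b_{n-1}(z_{n-1}+\xi)|=\log|a_n(z_ne^\xi)|=-\operatorname{Re}(z_ne^\xi)+o(X_n)=-X_n\bigl(\operatorname{Re}e^\xi+o(1)\bigr)
\end{equation}
uniformly in $\xi$. In particular $b_{n-1}\not\equiv0$. Put
\[
\mu_n(r)=\frac1{X_n}\max_{|\xi|=r}\log|b_{n-1}(z_{n-1}+\xi)|,\qquad\mu(r)=\max_{|\xi|=r}(-\operatorname{Re}e^\xi),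
\]
and let $r_1=\frac1{1000}$, $r=\frac1{600}$. By \eqref{eq:limit}, $\mu_n(r_1)\to\mu(r_1)$ and $\mu_n(r)\to\mu(r)$. Let $\rho_n=X_{n-1}/200\to\infty$. By Lemma~\ref{lem:apriori} at level $n-1$, $\mu_n(\rho_n)\le2X_{n-1}/X_n$, which tends to $0$ by \eqref{eq:orbit}. The three circles inequality \eqref{eq:hadamard} with radii $r_1<r<\rho_n$ gives
\[
\mu_n(r)\le(1-\tau_n)\mu_n(r_1)+\tau_n\frac{2X_{n-1}}{X_n},\qquad\tau_n=\frac{\log(1000/600)}{\log(1000\rho_n)}\to0.
\]
In the limit $\mu(r)\le\mu(r_1)$. On the other hand $-\operatorname{Re}e^\xi$ is harmonic and not constant on the disk $|\xi|<r$, so by the strong maximum principle its values at interior points are strictly less than $\mu(r)$; thus $\mu(r_1)<\mu(r)$. This contradiction shows that $\mathcal{N}$ is finite, that is, $s_n=0$ for all large $n$.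
\end{proof}

By Section~\ref{sec:hair}, Theorem~\ref{thm:A} is now proved as well.

\begin{remark}
The parts of Definition~\ref{def:ray} were used as follows. Injectivity of $\alpha$ entered in Lemma~\ref{lem:schwarz}. The ratio condition in (R1) gave \eqref{eq:address} and, with the monotonicity of $T_n$, the crossing of the square in Lemma~\ref{lem:step1}. Condition (R2) gave \eqref{eq:address} and $z_n=X_n(1+o(1))$; the latter produces the limit $-\operatorname{Re}e^\xi$ in \eqref{eq:limit}. The uniformity in (R3) was needed only in Lemma~\ref{lem:step1}, to keep the crossing curve within a bounded distance of a horizontal line.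
\end{remark}

\section{Which hairs are analytic: proof of Theorem~\ref{thm:C}}\label{sec:proofC}

\noindent\emph{(b)$\Rightarrow$(a), for every hair.} A real-analytic parametrization with nonzero derivative is, after an analytic change of parameter, an analytic path whose image is $\Gamma$.

\medskip\noindent\emph{(c)$\Rightarrow$(b), for every hair.} Let $\gamma:(0,\infty)\to\mathbb{C}$ parametrize $\Gamma$, with $f^n(\Gamma)\subset\mathbb{R}$. The function $h=f^n\circ\gamma:(0,\infty)\to\mathbb{R}$ is continuous, and it is locally injective because $\gamma$ is injective and $f^n$ is locally injective. Near each point $h$ is therefore strictly increasing or strictly decreasing. The two cases define disjoint open sets, so by connectedness $h$ is strictly monotone, a homeomorphism onto an open interval $H$. Let $y_0=h(t_0)$, and let $\chi$ be the holomorphic inverse of $f^n$ on a neighborhood $V$ of $\gamma(t_0)$ where $f^n$ is injective. For $y\in H$ near $y_0$ the point $\gamma(h^{-1}(y))$ lies in $V$ and is mapped to $y$ by $f^n$, so it equals $\chi(y)$. Thus $\gamma\circ h^{-1}$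 is real-analytic with nonzero derivative on $H$. Composing it with a real-analytic diffeomorphism $(0,\infty)\to H$ from Section~\ref{sec:intro}, preceded by $t\mapsto1/t$ if $h$ is decreasing, gives the required parametrization.

\medskip\noindent\emph{(a)$\Rightarrow$(c).} Let $\gamma:(0,\infty)\to\mathbb{C}$ be a parametrization of $\Gamma$ that is a ray arc. The subarc in (a) contains $\gamma(J)$ for a nondegenerate open interval $J$, so $s_n=0$ for all large $n$ by Theorem~\ref{thm:B}. Put $z_n(t)=f^n(\gamma(t))$ and $\theta_n(t)=\operatorname{Im}z_n(t)$. We first show that each compact piece of $\Gamma$ falls into $\mathbb{R}$, and then that the number of steps does not depend on the piece.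

Let $I'\subset(0,\infty)$ be a compact interval. By (R3), $\theta_n\to0$ uniformly on $I'$. Also $|z_n|\to\infty$ uniformly on $I'$, because $\operatorname{Re}z_n(t)=T_n(t)+o(1)\ge T_n(\min I')+o(1)$. Choose $K(I')$ such that $|\theta_n|\le\frac\pi2$ and $|z_{n+1}|\ge4$ on $I'$ for $n\ge K(I')$. For such $n$, \eqref{eq:sin} gives $|\theta_n|\le2|\theta_{n+1}|/|z_{n+1}|\le\frac12|\theta_{n+1}|$. Iterating, $|\theta_n|\le2^{-j}|\theta_{n+j}|\to0$ as $j\to\infty$. So $z_n(I')\subset\mathbb{R}$ for $n\ge K(I')$.

For $m\ge0$ the real axis is a closed subset of $f^{-m}(\mathbb{R})$, and it is also open in it. Indeed, let $x\in\mathbb{R}$ and let $f^m$ be injective on $D(x,r)$. If $z\in D(x,r)$ and $f^m(z)$ is real, then $f^m(\bar z)=\overline{f^m(z)}=f^m(z)$, so $\bar z=z$. Hence a connected subset of $f^{-m}(\mathbb{R})$ that meets $\mathbb{R}$ is contained in $\mathbb{R}$.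

Fix a compact interval $I_0\subset(0,\infty)$ and put $n_0=K(I_0)$. Let $I'\supset I_0$ be a compact interval in $(0,\infty)$ and $m=\max(K(I')-n_0,0)$. The connected set $z_{n_0}(I')$ lies in $f^{-m}(\mathbb{R})$, because $n_0+m\ge K(I')$, and it contains $z_{n_0}(I_0)\subset\mathbb{R}$. So $z_{n_0}(I')\subset\mathbb{R}$. The intervals $I'$ cover $(0,\infty)$, and therefore $f^{n_0}(\Gamma)\subset\mathbb{R}$. This completes the proof of Theorem~\ref{thm:C}.

\begin{thebibliography}{1}

\bibitem{Dobbs}
Neil Dobbs, \emph{Knobbly but nice}, arXiv:1908.05088 (2019).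

\end{thebibliography}
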